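# Quotients of flag space by non-Hitchin Anosov surface groups in $\mathrm{SL}(3,\mathbb R)$

## 1. The quotient of $\Omega$ is the double covering of the unit tangent bundle

Throughout, $\Sigma_g$ is an oriented closed hyperbolic surface of genus $g\ge 2$, $\Gamma=\pi_1\Sigma_g$ acts on $\mathbb H^2$ and on the circle $\partial:=\partial_\infty\mathbb H^2$, $G=\mathrm{SL}(3,\mathbb R)$, and $\mathrm{Flag}$ is the space of flags (point $p\,\in$ line $l$) in $\mathbb{RP}^2$.

**Theorem A.** Let $\rho\colon\Gamma\to G$ be an Anosov representation that is not in the Hitchin component, with boundary map $\xi=(\xi^1,\xi^2)\colon\partial\to\mathrm{Flag}$. Put $C=\xi^1(\partial)$, $C^*=\xi^2(\partial)$ and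
$$\Omega=\{(p,l)\in\mathrm{Flag}: p\notin C,\ l\notin C^*\}.$$
Then $\Gamma$ acts on $\Omega$ via $\rho$ freely, properly discontinuously and cocompactly, $\Omega\cong S^1\times\mathbb R^2$, and $M:=\rho(\Gamma)\backslash\Omega$ is homeomorphic to $N$, the double covering of the unit tangent bundle $T^1\Sigma_g$. The homeomorphism can be chosen compatible with the natural maps $\pi_1(M)\to\Gamma$ and $\pi_1(N)\to\Gamma$.

Here $N$ is the circle bundle over $\Sigma_g$ that double covers $T^1\Sigma_g$ fibrewise, each circle fibre covering a fibre of $T^1\Sigma_g$ by the connected double cover. Its Euler number is $\pm(g-1)$.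

The theorem answers a question of Barbot, stated in Sungwoon Kim, Thilo Kuessner, "On boundary maps of Anosov representations of a surface group to SL(3,R)", arXiv:1610.04016 (2016): for every non-hyperconvex Anosov representation, is the circle bundle $\rho(\Gamma)\backslash\Omega$ homeomorphic to the double covering of $T^1\Sigma_g$? The answer is **yes**.

Two complements will also be proved.

**Theorem B.** Let $\rho$ be Anosov and in the Hitchin component. Then $\Omega$ has exactly three components, each $\rho(\Gamma)$-invariant, and each has quotient homeomorphic to the projectivized tangent bundle $\mathbb P(T\Sigma_g)$, with $|e|=4g-4$. Hence, for Anosov $\rho$, $N$ occurs as the quotient of a component of $\Omega$ if and only if $\rho$ is not Hitchin.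

**Proposition C.** If $\rho$ is Anosov and not Hitchin, its Stiefel–Whitney class is $w_2(\rho)\equiv g-1\pmod 2$.

## 2. Flags, Anosov representations, and an integer attached to a central extension

**Flags.** Let $B\subset G$ be the upper and $B^-\subset G$ the lower triangular matrices, and $s\in G$ the antidiagonal matrix permuting $e_1$ and $e_3$, so $B^-=sBs^{-1}$. Then $\mathrm{Flag}=G/B$, where the base point is
$$F_0^+=([e_1],\langle e_1,e_2\rangle),$$
and $G/B^-$ is identified with $G/B$ by $gB^-\mapsto gsB$; its base point becomes $F_0^-=([e_3],\langle e_2,e_3\rangle)$. Two flags are *transverse* if the point of each does not lie on the line of the other. For example, $F_0^+$ and $F_0^-$ are transverse, while $F_0^+$ and $([e_3],\langle e_1,e_3\rangle)$ are not, because $[e_1]\in\langle e_1,e_3\rangle$.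

Let $\mathrm{Frame}\subset\mathrm{Flag}\times\mathrm{Flag}$ be the open set of transverse pairs. A transverse pair $((p,l),(p',l'))$ gives three independent lines $p,\ l\cap l',\ p'$ in $\mathbb R^3$, so $G$ acts transitively on $\mathrm{Frame}$. The stabilizer of $(F_0^+,F_0^-)$ is the group $A$ of diagonal matrices. Hence $\mathrm{Frame}=G/A$. Let $E^\pm\to\mathrm{Frame}$ be the bundles with fibres $E^+_{(F,F')}=T_F\mathrm{Flag}$ and $E^-_{(F,F')}=T_{F'}\mathrm{Flag}$.

**Definition (Anosov).** A representation $\rho\colon\Gamma\to G$ is *($B$-)Anosov* if there are continuous $\rho$-equivariant maps $\xi^{+}\colon\partial\to G/B$, $\xi^-\colon\partial\to G/B^-$ that agree under the identification above, giving one map $\xi\colon\partial\to\mathrm{Flag}$ (the boundary map), such that: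

1. $\xi(\eta),\xi(\eta')$ are transverse whenever $\eta\ne\eta'$. So $\widetilde\sigma(v)=(\xi(v_+),\xi(v_-))$ is an equivariant map $T^1\mathbb H^2\to\mathrm{Frame}$, where $v_\pm$ are the forward and backward endpoints of the geodesic of $v$.
2. $\widetilde\sigma$ is constant along orbits of the geodesic flow $\varphi_t$, so $\varphi_t$ lifts to $\widetilde\sigma^*E^\pm$, acting as the identity on fibres, and descends to $\Gamma\backslash\widetilde\sigma^*E^\pm$ over the compact space $T^1\Sigma_g$. There is a continuous family of norms on these quotient bundles, and there are constants $b,c>0$, such that for $t\ge0$: $\|\varphi_tu\|\ge b\,e^{ct}\|u\|$ on the $E^+$-bundle, and $\|\varphi_tu\|\le b^{-1}e^{-ct}\|u\|$ on the $E^-$-bundle.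

The norms for $E^+$ are the same thing as a continuous family $\|\cdot\|_v$ of norms on $T_{\xi(v_+)}\mathrm{Flag}$, $v\in T^1\mathbb H^2$, with
$$\|\rho(\gamma)w\|_{\gamma v}=\|w\|_v,\qquad \|w\|_{\varphi_tv}\ge b\,e^{ct}\|w\|_v\quad(t\ge0).\tag{1}$$

Write $\xi(x)=(\xi^1(x),\xi^2(x))$. Transversality says $\xi^1(x)\notin\xi^2(y)$ for $x\neq y$. If $\xi^1(x)=\xi^1(y)$ with $x\ne y$, then $\xi^1(x)=\xi^1(y)\in\xi^2(y)$, which is excluded; if $\xi^2(x)=\xi^2(y)$, then $\xi^1(x)\in\xi^2(y)$, again excluded. So $\xi^1$ and $\xi^2$ are injective, $C\subset\mathbb{RP}^2$ and $C^*\subset\mathbb{RP}^{2*}$ (the space of lines) are Jordan curves, and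

$$\textbf{(T)}\quad \xi^2(x)\cap C=\{\xi^1(x)\},\ \text{ and }\xi^2(x)\text{ is the only element of }C^*\text{ through }\xi^1(x).$$

By (T), a flag with $p\in C$ and $l\in C^*$ lies in $\Lambda=\xi(\partial)$. So
$$\mathrm{Flag}=\Lambda\sqcup E\sqcup E^*\sqcup\Omega,\qquad E=\{p\in C,\ l\notin C^*\},\quad E^*=\{p\notin C,\ l\in C^*\}.\tag{2}$$
This is the decomposition in Barbot's question. For $\rho$ not Hitchin, $E$ and $E^*$ are Möbius bands (Lemma 7 below).

**Components of $\mathrm{Hom}(\Gamma,G)$.** There are three. The *Hitchin component* contains the compositions of Fuchsian representations with the irreducible representation $\mathrm{SL}(2,\mathbb R)\to G$. We use the following theorem of Choi–Goldman (Proc. AMS 118 (1993)): the holonomy of a convex projective structure on $\Sigma_g$ is in the Hitchin component, and conversely every $\rho$ in the Hitchin component acts properly discontinuously and freely, with closed quotient, on a properly convex open set $V\subset\mathbb{RP}^2$. (*Properly convex*: bounded and convex in some affine chart.)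

The question recalls the following: two of the three components consist of topologically trivial representations, one of them being the Hitchin component; Anosov representations occur only in these two; those in the other one are called non-hyperconvex. By Proposition C this has to be corrected for even $g$: a non-Hitchin Anosov representation then has $w_2\ne0$, and the class of non-hyperconvex representations as literally defined is empty. Theorem A covers every non-Hitchin Anosov representation, so the answer is "yes" under either reading. The proof uses neither this statement about components nor the recalled facts about $\Omega$ (solid torus, circle bundle quotient); the latter are proved again.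

**Central extensions.** Let $a_1,b_1,\dots,a_g,b_g$ be standard generators of $\Gamma$, with the single relation $\prod[a_i,b_i]=1$. Let $1\to\langle z\rangle\to\pi\to\Gamma\to1$ be a central extension with $\langle z\rangle\cong\mathbb Z$. Choose lifts $A_i,B_i\in\pi$ of $a_i,b_i$. Then
$$\prod[A_i,B_i]=z^{e}$$
for some $e\in\mathbb Z$, which does not depend on the lifts, since changing a lift by a central element changes no commutator. Replacing $z$ by $z^{-1}$ changes the sign of $e$. Two properties are immediate.

* *The integer determines the extension.* Let $\pi_e=\langle A_i,B_i,z\mid z\text{ central},\ \prod[A_i,B_i]=z^e\rangle$. The obvious map $\pi_e\to\pi$ is onto and lies over $\Gamma=\pi_e/\langle z\rangle$. An element of its kernel lies in $\langle z\rangle\subset\pi_e$, and this cyclic group maps onto an infinite cyclic group, hence injectively. So $\pi_e\cong\pi$ over $\Gamma$.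
* *Morphisms multiply.* If $\pi\to\pi'$ is a morphism of such extensions over $\mathrm{id}_\Gamma$ with $z\mapsto z'^k$, then $e'=ke$, because the images of $A_i,B_i$ are lifts of $a_i,b_i$.

Recall that for an oriented circle bundle over $\Sigma_g$ with Euler number $e$, the group $\pi_1$ is a central extension of $\Gamma$ by the fibre class, and the integer above is $\pm e$. Oriented circle bundles over $\Sigma_g$ are classified by $e$, so the total space is determined up to homeomorphism by $|e|$. Conversely the presentation gives $H_1\cong\mathbb Z^{2g}\oplus\mathbb Z/|e|$ when $e\ne0$, so $|e|$ can be read off from $H_1$.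

Examples: $\Sigma_g\times S^1$ has $e=0$, and $T^1\Sigma_g$ has $e=\pm(2g-2)$. The map $T^1\Sigma_g\to\mathbb P(T\Sigma_g)$ sends the fibre class to twice the fibre class, so $|e(\mathbb P(T\Sigma_g))|=4g-4$. For $N$, the injection $\pi_1(N)\to\pi_1(T^1\Sigma_g)$ over $\Gamma$ sends the fibre class to $f^{\pm2}$, where $f$ is the central fibre class of $T^1\Sigma_g$. So the fibre class of $N$ is central, $N$ is orientable as a circle bundle, and $2e(N)=\pm(2g-2)$, that is $|e(N)|=g-1$.

## 3. The reducible Fuchsian example, where $\Omega=\mathrm{SL}(2,\mathbb R)$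

Let $\mathrm{SL}(2,\mathbb R)$ act on $\mathbb R^2=\langle e_1,e_3\rangle$ and fix $e_2$. Let $\tau\colon\Gamma\to\mathrm{SL}(2,\mathbb R)$ be a lift of a Fuchsian representation, and let $\rho_0\colon\Gamma\to\mathrm{SL}(2,\mathbb R)\subset G$ be the resulting representation. Barbot proved that it is Anosov; here is a direct check.

Identify $\partial$ with $\mathbb P(\mathbb R^2)$ and put $\xi(x)=(x,\ x\oplus\mathbb Re_2)$ for a line $x\subset\mathbb R^2$. For $x\ne y$, $x\not\subset y\oplus\mathbb Re_2$, so transversality holds. Identify $T^1\mathbb H^2=\mathrm{PSL}(2,\mathbb R)$ by a base vector $v_0$ with endpoints $[e_1],[e_3]$, so that $\varphi_t(hv_0)=ha_tv_0$ with $a_t=\mathrm{diag}(e^{t/2},1,e^{-t/2})$ in the basis $e_1,e_2,e_3$. Then $\widetilde\sigma(hv_0)=(hF_0^+,hF_0^-)$. On $T_{F_0^+}\mathrm{Flag}=\mathfrak g/\mathfrak b$ take the norm for which the classes of $E_{21},E_{31},E_{32}$ are orthonormal, and set $\|w\|_{hv_0}=|h^{-1}w|$. This does not change when $h$ is replaced by $-h$, since $-1\in\mathrm{SL}(2,\mathbb R)$ acts on $\mathbb R^3$ as $\mathrm{diag}(-1,1,-1)$, hence by signs on the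 $E_{ij}$. The norms are $\Gamma$-invariant, and $\|w\|_{\varphi_tv}=|a_t^{-1}h^{-1}w|\ge e^{t/2}\|w\|_v$, because $a_t^{-1}$ acts on $E_{21},E_{31},E_{32}$ by $e^{t/2},e^{t},e^{t/2}$. The same computation on $E_{12},E_{13},E_{23}$ gives the contraction on $E^-$.

Here $C$ is the projective line $\ell_0=\mathbb P(\mathbb R^2)$, and $C^*$ consists of the lines through $o=[e_2]$. A flag $(p,l)\in\Omega$ has $p\notin\ell_0$, so $p=[v+e_2]$ with a unique $v\in\mathbb R^2$, and $o\notin l$, so $p\neq o$ and $v\ne0$. The line $l\neq\ell_0$ meets $\ell_0$ in one point $[w]$, and $o\notin l$ means $[w]\neq[v]$. Normalize $w$ by $\det(v,w)=1$. This gives a homeomorphism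
$$\Omega\cong\{(v,w):\det(v,w)=1\}=\mathrm{SL}(2,\mathbb R),$$
under which $\Gamma$ acts by left multiplication through $\tau$. So $M=\tau(\Gamma)\backslash\mathrm{SL}(2,\mathbb R)$, a double cover of $\Gamma\backslash\mathrm{PSL}(2,\mathbb R)=T^1\Sigma_g$, connected on fibres because $\mathrm{SO}(2)\to\mathrm{PSO}(2)$ is the connected double cover. Hence $M\cong N$. (This $\rho_0$ is not Hitchin: $C$ is a projective line, whereas Section 13 shows that for Hitchin $\rho$ the curve $C$ is null-homotopic.)

## 4. Intersecting $l$ with $C$, and reversing the arrow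

In the example, the map $\Omega\to\partial$, $(p,l)\mapsto l\cap C$, is $(v,w)\mapsto[w]$. It is equivariant and has degree $\pm2$ on $\pi_1$, and this degree explains the double cover. It is natural to try the same map for general $\rho$: find the point of $\partial$ at which $l$ crosses $C$. When $C$ is homotopically nontrivial, every line $l$ does meet $C$, since otherwise $C$ would lie in an affine chart. But the map fails as soon as $C$ is not a projective line.

**The point of failure.** Suppose $C$ is not a projective line. Let $m$ be the line through two points of $C$. By (T), $m\notin C^*$. Also $m\not\subset C$: a circle embedded in a circle is the whole circle, so $m\subset C$ would give $m=C$. Choose $q\in m\setminus C$. Then $(q,m)\in\Omega$, and $m\cap C$ has at least two points. So $(p,l)\mapsto l\cap C$ is a well-defined map on $\Omega$ only when $C$ is a line. For the same reason one cannot treat $(p,l)\mapsto l$ as a bundle with simple fibres: over $m$ the fibre $m\setminus C$ is disconnected, and in the example the fibre over $\ell_0$ is empty.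

**Reversing the arrow.** Given $l$, we cannot choose $x\in\partial$. But given $l\notin C^*$ *and* $x\in\partial$, the point $\xi^2(x)\cap l$ always exists, because $\xi^2(x)\neq l$. So let
$$D^*=\mathbb{RP}^{2*}\setminus C^*,\qquad L=\{(p,l)\in\mathrm{Flag}:l\in D^*\},\qquad \Phi\colon D^*\times\partial\to L,\quad\Phi(l,x)=(\xi^2(x)\cap l,\ l).$$
We obtain equivariant maps
$$\Omega\hookrightarrow L\xleftarrow{\ \Phi\ }D^*\times\partial\to\partial.\tag{3}$$
If all four spaces have $H_1=\mathbb Z$ and the maps induce multiplication by $\pm2,\pm1,\pm1$, then the integers of the associated central extensions are forced, and $\partial$ has integer $\pm(2g-2)$. The degree $2$ of the first map must be obtained without looking at single lines $l$. It will come from lifting to $S^2$, where the preimage of $C$ separates and the antipodal map exchanges the two sides.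

In the example: projection from $o$ identifies every $l\in D^*$ with $\mathbb P(\mathbb R^2)$, so $\Phi$ has degree $\pm1$ on each $l$, and the loop $\theta\mapsto R_\theta$ in $\Omega=\mathrm{SL}(2,\mathbb R)$ projects to $\theta\mapsto[R_\theta e_1]$, $\theta\in[0,2\pi]$, which runs twice around $\mathbb P(\mathbb R^2)$.

## 5. North–south dynamics of $\rho(\Gamma)$

Purpose: to turn the norms in the Anosov condition into a statement about sequences in $\rho(\Gamma)$ acting on points and lines. Fix $o\in\mathbb H^2$.

**Lemma 1.** Let $\gamma_n\in\Gamma$ be distinct. After passing to a subsequence, $\gamma_no\to a^+$ and $\gamma_n^{-1}o\to a^-$ in $\partial$, $\rho(\gamma_n)$ leaves every compact subset of $G$, and: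

(a) if $p_n\to p\notin\xi^2(a^-)$, then $\rho(\gamma_n)p_n\to\xi^1(a^+)$;

(b) if $l_n\to l\not\ni\xi^1(a^-)$, then $\rho(\gamma_n)l_n\to\xi^2(a^+)$.

*Proof.*

**Step 1: expansion.** *For: a lower bound on $\rho(\gamma_n)^{-1}$ along $\xi$.* Since $\Gamma$ acts properly discontinuously on $\mathbb H^2$, $t_n=d(o,\gamma_no)\to\infty$, and a subsequence satisfies $\gamma_n^{\pm1}o\to a^\pm$. Let $v_n\in T^1_o\mathbb H^2$ point to $\gamma_no$ (omit $n$ with $t_n=0$), and let $u_n=\gamma_n^{-1}\varphi_{t_n}v_n\in T^1_o\mathbb H^2$. Then $(v_n)_+\to a^+$. The backward ray of $u_n$ passes through $\gamma_n^{-1}o$, so $(u_n)_-\to a^-$. Since $\gamma_nu_n=\varphi_{t_n}v_n$, we have $\rho(\gamma_n)\xi((u_n)_\pm)=\xi((v_n)_\pm)$. Fix a Riemannian metric $|\cdot|$ on $\mathrm{Flag}$; over the compact set $T^1_o\mathbb H^2$ it is comparable to $\|\cdot\|_v$ up to a factor $\kappa$. For $w\in T_{\xi((v_n)_+)}\mathrm{Flag}$, (1) gives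
$$\|\rho(\gamma_n)^{-1}w\|_{u_n}=\|w\|_{\varphi_{t_n}v_n}\ge b\,e^{ct_n}\|w\|_{v_n},\qquad\text{so}\qquad|\rho(\gamma_n)^{-1}w|\ge\kappa^{-2}b\,e^{ct_n}|w|.$$

**Step 2: diagonal form.** *For: reading the expansion as a gap between eigenvalues.* The set $\{\widetilde\sigma(v):v\in T^1_o\mathbb H^2\}$ is compact in $\mathrm{Frame}=G/A$. As $G\to G/A$ has local sections, this set is the image of a compact subset of $G$. So there are $h_n,k_n$ in a fixed compact subset of $G$ with $h_nF_0^\pm=\xi((u_n)_\pm)$ and $k_nF_0^\pm=\xi((v_n)_\pm)$. The element $D_n=k_n^{-1}\rho(\gamma_n)h_n$ fixes $F_0^+$ and $F_0^-$, so $D_n=\mathrm{diag}(\lambda_1,\lambda_2,\lambda_3)$ (the $\lambda_i$ depend on $n$). Now $D_n^{-1}=h_n^{-1}\rho(\gamma_n)^{-1}k_n$, and $h_n^{-1},k_n$ distort tangent vectors by bounded factors, so $D_n^{-1}$ expands $T_{F_0^+}\mathrm{Flag}=\mathfrak g/\mathfrak b$ by at least $b'e^{ct_n}$ for some $b'>0$. It acts there by $\mathrm{Ad}(D_n^{-1})$, with $D_n^{-1}E_{ij}D_n=(\lambda_j/\lambda_i)E_{ij}$ for $i>j$. Hence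
$$|\lambda_1/\lambda_2|\to\infty,\qquad|\lambda_2/\lambda_3|\to\infty.$$
In particular $D_n$, hence $\rho(\gamma_n)=k_nD_nh_n^{-1}$, leaves every compact set.

**Step 3: limits.** *For: statements (a), (b).* Pass to a subsequence with $h_n\to h$, $k_n\to k$. By continuity of $\xi$, $hF_0^-=\xi(a^-)$ and $kF_0^+=\xi(a^+)$.

(a) If $p\notin\xi^2(a^-)$, then $h^{-1}p\notin\langle e_2,e_3\rangle$: the first coordinate of $h^{-1}p$ is nonzero. Since $D_n[x_1:x_2:x_3]=[x_1:\tfrac{\lambda_2}{\lambda_1}x_2:\tfrac{\lambda_3}{\lambda_1}x_3]$, we get $D_nh_n^{-1}p_n\to[e_1]$, and $\rho(\gamma_n)p_n=k_nD_nh_n^{-1}p_n\to k[e_1]=\xi^1(a^+)$.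

(b) If $\xi^1(a^-)\notin l$, then $[e_3]\notin h^{-1}l$, so a covector $f$ defining $h^{-1}l$ has $f_3\ne0$. $D_n$ acts on covectors by $f_i\mapsto f_i/\lambda_i$; after multiplication by $\lambda_3$ this tends to $(0,0,f_3)$. So $D_nh_n^{-1}l_n\to\langle e_1,e_2\rangle$ and $\rho(\gamma_n)l_n\to\xi^2(a^+)$. $\square$

Consequences: $\rho$ has finite kernel, hence trivial kernel because $\Gamma$ is torsion-free; and $\rho(\Gamma)$ is discrete. In both cases a sequence of distinct $\gamma_n$ with $\rho(\gamma_n)$ bounded would contradict Lemma 1.

## 6. Null-homotopic limit curves bound convex sets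

Purpose: to translate "not Hitchin" into topology.

**Lemma 2.** If one of $C,C^*$ is null-homotopic, so is the other. In that case $C=\partial V$ for a properly convex $\rho(\Gamma)$-invariant open set $V$, no $\xi^2(x)$ meets $V$, and $\rho$ is in the Hitchin component.

*Proof.*

**Step 1: convexity.** *For: constructing $V$ from a null-homotopic $C$.* Lift $\xi^1$ to a continuous map $x\mapsto\hat x\in S^2\subset\mathbb R^3$. Let $\alpha_x$ be a linear form with kernel $\xi^2(x)$. By (T), $y\mapsto\alpha_x(\hat y)$ has no zero on the connected set $\partial\setminus\{x\}$; choose the sign so that it is positive there. Fix $x\neq x'$ and let $\beta=\alpha_x+\alpha_{x'}$. Then $\beta(\hat y)>0$ for all $y$, since both summands are $\ge0$ and do not vanish simultaneously. So $C$ lies in the affine plane $\mathbb A=\{\beta\neq0\}\cong\{\beta=1\}$. Let $K$ be the convex hull of $C$ in $\mathbb A$; it is compact. Let $V=\mathrm{int}\,K$. If $V$ were empty, $K$ would lie in an affine line, but a circle does not embed in a line. So $V\ne\emptyset$, and it is properly convex.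

On $\{\beta=1\}$ the point $\xi^1(y)$ is represented by the positive multiple $\hat y/\beta(\hat y)$ of $\hat y$. Hence each affine function $\alpha_y|_{\{\beta=1\}}$ is $\ge0$ on $C$, so on $K$; it vanishes at $\xi^1(y)$ and is positive at the other points of $C$, so it is not constant. A nonconstant affine function that is $\ge0$ on $K$ has no zero in the interior. Therefore $\xi^1(y)\in\partial K$ and $\xi^2(y)\cap V=\emptyset$. The injective continuous map $\xi^1$ from a circle into the circle $\partial K$ is onto, so $C=\partial K=\partial V$.

**Step 2: duality.** *For: passing between $C$ and $C^*$.* Let $q\in V$. All $\xi^2(y)$ avoid $q$, so $C^*$ lies in the affine chart of $\mathbb{RP}^{2*}$ formed by the lines not containing $q$. Hence $C^*$ is null-homotopic. Step 1 used only transversality, which is symmetric, so exchanging the roles of $\mathbb{RP}^2$ and $\mathbb{RP}^{2*}$ gives the converse.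

**Step 3: the quotient of $V$.** *For: showing $\rho$ is Hitchin.* $\rho(\Gamma)$ permutes the components of $\mathbb{RP}^2\setminus C$. These are $V$ and $\mathbb{RP}^2\setminus K$; the latter is connected, as $\mathbb A\setminus K$ is connected and dense in it. Only the second contains a projective line (the line at infinity of $\mathbb A$), so $V$ is invariant.

The action on $V$ is properly discontinuous: otherwise there are distinct $\gamma_n$ and points $p_n\to p$ in $V$ with $\rho(\gamma_n)p_n\to p'\in V$. Pass to the subsequence of Lemma 1. As $\xi^2(a^-)$ does not meet $V$, $p\notin\xi^2(a^-)$, so $p'=\xi^1(a^+)\in C=\partial V$, a contradiction. Stabilizers are finite, hence trivial. So $V/\rho(\Gamma)$ is a surface with contractible universal cover and group $\Gamma$. Since $H_2(\Gamma;\mathbb Z)=\mathbb Z$, it is closed and orientable. By Dehn–Nielsen–Baer its identification with $\Sigma_g$ can be chosen to induce the given isomorphism of groups (up to conjugation), so $\rho$ is the holonomy of a convex projective structure on $\Sigma_g$. By Choi–Goldman, $\rho$ is in the Hitchin component. $\square$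

**From here to the end of Section 12, $\rho$ is Anosov and not Hitchin.** So $C$ and $C^*$ are homotopically nontrivial. Let $\hat C\subset S^2$ be the preimage of $C$. It is a connected double cover of a circle, hence a Jordan curve. Let $S_+,S_-$ be its complementary discs. The antipodal map exchanges them: otherwise it would preserve the closed disc $S_+\cup\hat C$ and have a fixed point there by Brouwer. In the same way the preimage $\hat C^*$ of $C^*$ in the dual sphere is a Jordan curve whose two complementary discs are exchanged by the antipodal map. Each of these two discs maps homeomorphically to $D^*=\mathbb{RP}^{2*}\setminus C^*$, so **$D^*$ is an open disc**.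

## 7. The solid torus $L$ and the degree of $\Phi$

Let
$$\hat L=\{(\hat p,l):l\in D^*,\ \hat p\in S^2\cap l\},\qquad a(\hat p,l)=(-\hat p,l),$$
where $S^2\cap l$ is the unit circle of the plane $l\subset\mathbb R^3$. So $\hat L$ is the unit circle bundle of a plane bundle over the disc $D^*$; hence $\hat L\cong D^*\times S^1$, and $L=\hat L/a$. The map $a$ is rotation by $\pi$ in the fibres, so it is homotopic to the identity through rotations by angles in $[0,\pi]$. The group $\pi_1(L)\cong\mathbb Z$ is generated by a fibre $l\cong\mathbb{RP}^1$, and $\pi_1(\hat L)=2\mathbb Z\subset\mathbb Z=\pi_1(L)$. $\Gamma$ acts on $L$ through $\rho$, and $\Phi$ is continuous and equivariant.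

**Lemma 3.** $\Phi_*\colon H_1(D^*\times\partial)\to H_1(L)$ is an isomorphism.

*Proof.* Fix $l\in D^*$. Both groups are $\mathbb Z$, generated by $\{l\}\times\partial$ and the fibre $l$. We must show that $\phi_l\colon\partial\to l$, $x\mapsto\xi^2(x)\cap l$, has degree $\pm1$.

*Factorization.* Let $\mathfrak M=\mathbb{RP}^{2*}\setminus\{l\}$. The map $\mathfrak M\to l$, $m\mapsto m\cap l$, is a bundle whose fibre over $q$ is the set of lines through $q$ other than $l$, an affine line. So it is a homotopy equivalence, and $\phi_l$ is its composition with $\xi^2\colon\partial\to\mathfrak M$. Hence $\deg\phi_l=\pm[C^*]$, where $[C^*]\in\pi_1(\mathfrak M)\cong\mathbb Z$ is the class of $\xi^2$.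

*The class of $C^*$.* The double cover $\hat{\mathfrak M}$ of $\mathfrak M$ is the dual sphere minus the two antipodal points $\pm\hat l$ over $l$. As $l\notin C^*$, these lie off $\hat C^*$, and they lie in different complementary discs of $\hat C^*$. By Schoenflies we may take $\hat C^*$ to be an equator with one removed point on each side, so $\hat C^*\hookrightarrow\hat{\mathfrak M}$ is a homotopy equivalence. Therefore $[\hat C^*]$ generates $\pi_1(\hat{\mathfrak M})=2\mathbb Z\subset\pi_1(\mathfrak M)$. As $\hat C^*\to C^*$ is a connected double cover, $2[C^*]=\pm2$, and $[C^*]=\pm1$. $\square$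

## 8. Cutting $\hat L$ along $\hat C$: the homotopy type of $\Omega$

We have $\Omega=\{(p,l)\in L:p\notin C\}$. Put
$$\hat\Omega_\pm=\{(\hat p,l)\in\hat L:\hat p\in S_\pm\},\qquad\hat E=\{(\hat p,l)\in\hat L:\hat p\in\hat C\}.$$
Then $\hat L=\hat\Omega_+\sqcup\hat E\sqcup\hat\Omega_-$ and $a(\hat\Omega_+)=\hat\Omega_-$. Every $p\notin C$ has exactly one lift in $S_+$, so the projection $\hat\Omega_+\to\Omega$ is a homeomorphism. This replaces the line-by-line description that failed in Section 4.

**Lemma 4.** $\Omega$ is connected and aspherical, and $\pi_1(\Omega)\cong\pi_1(\hat\Omega_+)\to\pi_1(\hat L)\cong\mathbb Z$ is an isomorphism. Hence $\pi_1(\Omega)\cong\mathbb Z$, and $H_1(\Omega)\to H_1(L)$ is multiplication by $\pm2$.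

*Proof.*

**Step 1: the wall $\hat E$.** *For: its homotopy type.* Let $\hat F=\{(\hat p,l):\hat p\in l\}\to S^2$, a circle bundle, and $P$ its restriction to $\hat C$. Over $\hat p\in\hat C$ lying above $\xi^1(x)$, the only line of $C^*$ through $\xi^1(x)$ is $\xi^2(x)$, by (T). So $\hat E$ is $P$ minus the continuous section $\hat p\mapsto(\hat p,\xi^2(x))$. The lines through a point other than a given one form an affine line, so $\hat E\to\hat C$ is a bundle of affine lines. It has a section (for instance, the plane spanned by $\hat p$ and a normal of $\xi^2(x)$) and contracts affinely onto it. So $\hat E\simeq S^1$.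

**Step 2: an open neighbourhood $W$ of the wall.** *For: making Mayer–Vietoris applicable.* By Schoenflies, $\hat C$ has a neighbourhood $\mathcal A\cong\hat C\times(-1,1)$ with $\hat C=\{t=0\}$, $\{t>0\}\subset S_+$, $\{t<0\}\subset S_-$; and $\hat F|_{\mathcal A}\cong P\times(-1,1)$ over it, equal to $P$ at $t=0$. Let $Q$ be the complement of $\hat L$ in $P\times(-1,1)$, i.e. the pairs with $l\in C^*$. It is closed, and nonempty since it contains the section of Step 1. In a product metric put
$$\varepsilon(e)=\tfrac12\min\bigl(1,\ \mathrm{dist}((e,0),Q)\bigr),\quad e\in P;\qquad W=\{(e,t):e\in\hat E,\ |t|<\varepsilon(e)\}.$$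
Then $\varepsilon$ is continuous on $P$ and positive exactly on $\hat E$. Points of $W$ are closer to $(e,0)$ than $Q$ is, so $W\subset\hat L$. The set $W$ is open and contracts in the $t$-direction to $\hat E$, so $W\simeq\hat E\simeq S^1$. Let $X_\pm=\hat\Omega_\pm\cup W$. These are open, $X_+\cup X_-=\hat L$, and $X_+\cap X_-=W$.

**Step 3: $\hat\Omega_\pm\subset X_\pm$ is a homotopy equivalence.** *For: replacing $\hat\Omega_\pm$ by $X_\pm$.* For $\tau\in(-1,1)$ let $f(\tau)=\tau$ if $\tau\ge\frac12$ and $f(\tau)=\frac{\tau+1}3$ if $\tau\le\frac12$. Then $f$ is continuous with values in $(0,1)$. Put $h_s=(1-s)\,\mathrm{id}+sf$ for $s\in[0,1]$. It maps $(-1,1)$ to itself, preserves $(0,1)$, fixes $[\frac12,1)$, and $h_1$ has values in $(0,1)$. Define $H_s$ on $X_+$ by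
$$H_s(e,t)=\bigl(e,\ \varepsilon(e)\,h_s(t/\varepsilon(e))\bigr)\ \text{ on }W,\qquad H_s=\mathrm{id}\ \text{ on }X_+\setminus W.$$
*Continuity.* Let $(e_n,t_n)\in W$ converge to $y\in X_+\setminus W$. As $P$ is compact and $|t_n|<\varepsilon(e_n)\le\frac12$, after passing to a subsequence $e_n\to e$, $t_n\to t$, $y=(e,t)$ and $|t|\le\varepsilon(e)$. If $\varepsilon(e)=0$, then $y=(e,0)\in Q$ is not in $\hat L$, a contradiction. So $e\in\hat E$, and $y\notin W$ gives $|t|=\varepsilon(e)$; as $y\in\hat\Omega_+$, $t=\varepsilon(e)$. Hence $t_n>\varepsilon(e_n)/2$ for large $n$, where $H_s$ is the identity for all $s$. So $H$ is continuous. It preserves $\hat\Omega_+$ and $H_1(X_+)\subset\hat\Omega_+$; hence $H_1$ is a homotopy inverse of the inclusion. With $t$ replaced by $-t$ the same holds for $X_-$.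

**Step 4: homology.** *For: $H_1(\hat\Omega_+)\cong H_1(\hat L)$.* $W$ and $\hat L$ are connected, so Mayer–Vietoris shows that $X_\pm$ are connected, and
$$0=H_2(\hat L)\to H_1(W)\xrightarrow{(i_+,i_-)}H_1(X_+)\oplus H_1(X_-)\xrightarrow{j_+-j_-}H_1(\hat L)=\mathbb Z\to0$$
is exact. As $H_1(W)=\mathbb Z$, the middle group is $\mathbb Z^2$. Since $a$ maps $\hat\Omega_+$ to $\hat\Omega_-$ homeomorphically, $H_1(X_+)\cong H_1(X_-)$, so both are $\mathbb Z$. The inclusion of $\hat\Omega_-$ is $a\circ(\text{inclusion of }\hat\Omega_+)\circ a^{-1}$, and $a\simeq\mathrm{id}$ on $\hat L$. So $j_+$ and $j_-$ have the same image. By exactness the two images generate $\mathbb Z$, so each of $j_\pm$ is onto, hence an isomorphism $\mathbb Z\to\mathbb Z$. Then $\ker(j_+-j_-)=\{(x,y):j_+x=j_-y\}$ projects isomorphically to $H_1(X_+)$, so $i_+$ is an isomorphism, and so is $j_+i_+\colon H_1(W)\to H_1(\hat L)$.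

**Step 5: homotopy.** *For: asphericity and $\pi_1$.* Let $\tilde L\to\hat L$ be the universal cover, infinite cyclic, with $\tilde L\cong\mathbb R^3$. Let $\tilde W,\tilde X_\pm,\tilde\Omega_\pm$ be the preimages of $W,X_\pm,\hat\Omega_\pm$. Since $W\simeq S^1$ and $\pi_1(W)\to\pi_1(\hat L)$ is an isomorphism, $\tilde W$ is the universal cover of $W$, so it is connected and contractible. Since $\pi_1(\hat L)$ is abelian and $j_\pm$ are onto, $\pi_1(X_\pm)\to\pi_1(\hat L)$ is onto, so $\tilde X_\pm$ are connected. Van Kampen gives
$$1=\pi_1(\tilde L)=\pi_1(\tilde X_+)*\pi_1(\tilde X_-),$$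
so $\tilde X_\pm$ are simply connected. Mayer–Vietoris, with $H_n(\tilde W)=0=H_n(\tilde L)$ for $n\ge1$, gives $H_n(\tilde X_\pm)=0$ for $n\ge1$. As $\tilde X_\pm$ are manifolds, Whitehead's theorem shows that they are contractible. The homotopy of Step 3 lifts to the covers, so $\tilde\Omega_\pm$ are contractible too. Thus $\tilde\Omega_+$ is the universal cover of $\hat\Omega_+\cong\Omega$, with deck group that of $\tilde L\to\hat L$. This says that $\Omega$ is connected and aspherical and that $\pi_1(\hat\Omega_+)\to\pi_1(\hat L)$ is an isomorphism.

Finally $\hat\Omega_+\cong\Omega\hookrightarrow L$ equals $\hat\Omega_+\hookrightarrow\hat L\to L$, and $\pi_1(\hat L)=2\mathbb Z\subset\pi_1(L)$. So $H_1(\Omega)\to H_1(L)$ is multiplication by $\pm2$. $\square$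

For later use: *the universal cover $\tilde\Omega_+$ of $\Omega$ is an open subset of $\tilde L\cong\mathbb R^3$.*

## 9. $\Gamma$ acts freely and properly discontinuously on $\Omega$

**Lemma 5.** $\Gamma$ acts freely and properly discontinuously on $\Omega$.

*Proof.* Otherwise the action is not properly discontinuous, or some stabilizer is nontrivial. If it is properly discontinuous, stabilizers are finite, hence trivial since $\Gamma$ is torsion-free. So suppose it is not: there are distinct $\gamma_n$ and flags with $(p_n,l_n)\to(p,l)\in\Omega$ and $\rho(\gamma_n)(p_n,l_n)\to(p',l')\in\Omega$. Pass to the subsequence of Lemma 1.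

If $p\notin\xi^2(a^-)$, then $p'=\xi^1(a^+)\in C$, a contradiction.

If $p\in\xi^2(a^-)$, then $p\ne\xi^1(a^-)$ because $p\notin C$. If $\xi^1(a^-)$ were on $l$, then $l$ and $\xi^2(a^-)$ would share the two points $p,\xi^1(a^-)$, so $l=\xi^2(a^-)\in C^*$, which is impossible. So $\xi^1(a^-)\notin l$, and $l'=\xi^2(a^+)\in C^*$, a contradiction. $\square$

So $M=\rho(\Gamma)\backslash\Omega$ is a connected $3$-manifold, smooth because $\Omega$ is open in $\mathrm{Flag}$. Its universal cover is $\tilde\Omega_+$, so it is aspherical, and there is an exact sequence $1\to\pi_1(\Omega)\cong\mathbb Z\to\pi_1(M)\to\Gamma\to1$.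

## 10. The extension $1\to\mathbb Z\to\pi_1(M)\to\Gamma\to1$ has integer $\pm(g-1)$

**Step 1: an extension for each $\Gamma$-space.** *For: making (3) comparable with group extensions.* Let $Y$ be a connected manifold with a $\Gamma$-action and universal cover $\tilde Y$. Let $\Gamma_Y$ be the group of pairs $(\gamma,\delta)$ with $\gamma\in\Gamma$ and $\delta\colon\tilde Y\to\tilde Y$ a lift of the action of $\gamma$. Lifts exist and differ by deck transformations, so
$$1\to\pi_1(Y)\to\Gamma_Y\to\Gamma\to1$$
is exact. Suppose $\pi_1(Y)$ is abelian. If a deck transformation $c$ corresponds to the projection of a path from $y$ to $cy$, then $\delta c\delta^{-1}$ corresponds to the projection of the path from $\delta y$ to $\delta cy$. So conjugation by $(\gamma,\delta)$ acts on $\pi_1(Y)=H_1(Y)$ as $\gamma_*$.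

Let $f\colon Y\to Y'$ be equivariant and $\tilde f\colon\tilde Y\to\tilde Y'$ a lift. For $(\gamma,\delta)\in\Gamma_Y$ and any lift $\delta_0'$ of $\gamma$ to $\tilde Y'$, both $\tilde f\delta$ and $\delta_0'\tilde f$ lift the same map $\tilde Y\to Y'$, so there is a unique lift $\delta'$ of $\gamma$ with $\tilde f\delta=\delta'\tilde f$. From $\tilde f\delta_1\delta_2=\delta_1'\tilde f\delta_2=\delta_1'\delta_2'\tilde f$ we see that $(\gamma,\delta)\mapsto(\gamma,\delta')$ is a homomorphism $\Gamma_Y\to\Gamma_{Y'}$ over $\Gamma$; on the kernels it is $f_*$.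

**Step 2: all extensions are central.** *For: having the integers of Section 2.* Apply this to
$$\Omega\hookrightarrow L\xleftarrow{\ \Phi\ }D^*\times\partial\to\partial,$$
with $\Gamma$ acting on $D^*$ through $\rho$. All four spaces have $\pi_1=H_1\cong\mathbb Z$, and the maps induce $\pm2$ (Lemma 4), $\pm1$ (Lemma 3), $\pm1$ ($D^*$ is a disc). $\Gamma$ preserves the orientation of $\partial$, so it acts trivially on $H_1(\partial)$; hence trivially on $H_1(D^*\times\partial)$, on $H_1(L)$ via the isomorphism $\Phi_*$, and on $H_1(\Omega)$ because $H_1(\Omega)\to H_1(L)$ is injective and equivariant. So all four extensions are central and have integers $e_\Omega,e_L,e_{D^*\times\partial},e_\partial$, well defined up to sign.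

**Step 3: the two ends.** *For: identifying $\Gamma_\partial$ and $\Gamma_\Omega$.* The map $v\mapsto(\text{foot of }v,v_+)$ is an equivariant homeomorphism $T^1\mathbb H^2\cong\mathbb H^2\times\partial$. So $\mathbb H^2\times\tilde\partial$ is the universal cover of $T^1\Sigma_g$, and its deck transformations are the maps $\gamma\times\delta$ with $(\gamma,\delta)\in\Gamma_\partial$. Hence $\Gamma_\partial=\pi_1(T^1\Sigma_g)$ over $\Gamma$, and $|e_\partial|=2g-2$. By Lemma 5, the deck group of $\tilde\Omega_+\to\Omega\to M$ consists of the lifts of the elements of $\Gamma$, so $\Gamma_\Omega=\pi_1(M)$ over $\Gamma$.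

**Step 4: the integer.** By "morphisms multiply", $|e_L|=|e_{D^*\times\partial}|=|e_\partial|=2g-2$ and $|e_L|=2|e_\Omega|$. So
$$|e_\Omega|=g-1=|e(N)|.\tag{4}$$
After changing the sign of a generator of $\mathbb Z$ if necessary, the integers of $\pi_1(M)$ and $\pi_1(N)$ agree. By "the integer determines the extension",
$$\pi:=\pi_1(M)\cong\pi_1(N)\quad\text{over }\Gamma.\tag{5}$$

**Remark.** If one uses the recalled fact that $M$ is a circle bundle over $\Sigma_g$, one can conclude here. Let $\langle f\rangle$ be the fibre group. The normal subgroup $\ker(\pi\to\Gamma)\cong\mathbb Z$ maps to a normal cyclic subgroup of the base group, which is trivial since $g\ge2$; so it lies in $\langle f\rangle$. It equals $\langle f\rangle$ because the quotient $\Gamma$ is torsion-free. So $f$ is central, the bundle is orientable, and its Euler number is $\pm(g-1)$ (read off from $H_1(\pi)$), so $M\cong N$. The next section avoids this fact.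

## 11. From the isomorphism of groups to a homeomorphism $M\cong N$

**Step 1: $M$ is closed and orientable.** *For: entering the range of Waldhausen's theorem.* $N$ is aspherical: pulled back to $\mathbb H^2$ its circle bundle is $\mathbb H^2\times S^1$, so its universal cover is $\mathbb R^3$. $M$ is aspherical too, and the groups are isomorphic. So $H_3(M;\mathbb Z)\cong H_3(N;\mathbb Z)=\mathbb Z$. A connected $3$-manifold that is noncompact or nonorientable has $H_3(\,\cdot\,;\mathbb Z)=0$. So $M$ is closed and orientable. In particular, the action on $\Omega$ is cocompact.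

**Step 2: irreducibility.** *For: the same.* Let $Y$ be $M$ or $N$. Its universal cover is homeomorphic to an open subset of $\mathbb R^3$ (for $M$ by the end of Section 8). Let $S\subset Y$ be a tame $2$-sphere. We show that $S$ bounds a ball.

The group $\pi$ has nontrivial centre and is not cyclic, as it surjects onto $\Gamma$. A nontrivial free product has trivial centre. If $S$ did not separate, then $\pi\cong\mathbb Z*H$ with $H\ne1$ because $\pi$ is not cyclic, which is impossible. So $S$ separates $Y$ into two compact pieces, $\pi$ is the free product of their groups, and one piece, $Y_1$, is simply connected. The inclusion $Y_1\to Y$ lifts to the universal cover, and the lift is injective; so we get an embedding of $Y_1$ as a compact subset $\tilde Y_1\subset\mathbb R^3$ with frontier the lifted sphere $\tilde S$, which is locally flat. The set $\tilde Y_1\setminus\tilde S$ is connected, open in $\mathbb R^3$, and closed in $\mathbb R^3\setminus\tilde S$; so it is a component of $\mathbb R^3\setminus\tilde S$, and it is bounded. Thus $\tilde Y_1$ is the closed bounded side of $\tilde S$, a ball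 by Alexander–Brown. So $S$ bounds a ball in $Y$.

**Step 3: conclusion.** $M$ and $N$ are closed, orientable, irreducible, with infinite $H_1$ (they map onto $H_1(\Gamma)=\mathbb Z^{2g}$); hence they are Haken. By Waldhausen (Ann. of Math. 87 (1968), Cor. 6.5), the isomorphism (5) is induced by a homeomorphism $M\cong N$, which is therefore compatible with the maps to $\Gamma$. The covers of $M$ and $N$ given by the kernels of these maps are then homeomorphic. For $M$ this cover is $\Omega$; for $N$ it is $\mathbb H^2\times S^1$. So $\Omega\cong S^1\times\mathbb R^2$. Together with Lemma 5 and Step 1, this proves Theorem A, and Barbot's question has the answer **yes**. $\blacksquare$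

## 12. The Möbius bands $E,E^*$ and the Stiefel–Whitney class

Recall that a line in a two-dimensional space $U$ that is complementary to a fixed line $\ell$ is a point of an affine line over $\mathrm{Hom}(U/\ell,\ell)$. A bundle of affine lines over a circle has a section, so it is homeomorphic to the underlying line bundle: a Möbius band if its $w_1\neq0$ and an annulus otherwise.

**Lemma 7.** For $\rho$ Anosov and not Hitchin, $E$ and $E^*$ in (2) are Möbius bands.

*Proof.* View $\xi^1\subset\xi^2\subset\mathbb R^3$ as bundles over $\partial$. The fibre of $E$ over $x$ is the set of lines through $\xi^1(x)$ other than $\xi^2(x)$, that is $\mathbb P(\mathbb R^3/\xi^1)\setminus\{\xi^2/\xi^1\}$, affine over $\mathrm{Hom}(\mathbb R^3/\xi^2,\xi^2/\xi^1)$. Its $w_1$ is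
$$w_1(\mathbb R^3/\xi^2)+w_1(\xi^2/\xi^1)=w_1(\xi^1),$$
since the $w_1$ of the three graded pieces of the trivial bundle $\mathbb R^3$ add up to $0$. The bundle $\xi^1$ is the tautological line bundle pulled back by $\xi^1\colon\partial\to\mathbb{RP}^2$, and it is nontrivial because $C$ is homotopically nontrivial. Similarly $E^*$ has fibre $\mathbb P(\xi^2)\setminus\{\xi^1\}$, affine over $\mathrm{Hom}(\xi^2/\xi^1,\xi^1)$, with $w_1=w_1(\xi^2)=w_1(\mathbb R^3/\xi^2)$. The dual of $\mathbb R^3/\xi^2$ is the tautological line bundle of $\mathbb{RP}^{2*}$ pulled back by $\xi^2$, nontrivial because $C^*$ is homotopically nontrivial. $\square$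

**The class $w_2$.** Let $\tilde G\to G$ be the universal cover, a double cover with kernel $\{\pm1\}$. For lifts $\tilde a_i,\tilde b_i\in\tilde G$ of $\rho(a_i),\rho(b_i)$, $\prod[\tilde a_i,\tilde b_i]=(-1)^{w_2(\rho)}$.

Example: for $\rho_0$ of Section 3, lift to $\widetilde{\mathrm{SL}}(2,\mathbb R)$. Let $z$ generate the kernel of $\widetilde{\mathrm{SL}}(2,\mathbb R)\to\mathrm{PSL}(2,\mathbb R)$. The product of commutators is $z^{\pm(2g-2)}$, because $\pi_1(T^1\Sigma_g)$ is the preimage of $\Gamma\subset\mathrm{PSL}(2,\mathbb R)$. Now $z^2$ generates the kernel of $\widetilde{\mathrm{SL}}(2,\mathbb R)\to\mathrm{SL}(2,\mathbb R)$; it is given by the loop $\mathrm{SO}(2)\subset\mathrm{SO}(3)$, which maps to $-1\in\tilde G$. So $w_2(\rho_0)\equiv g-1$: the plane bundle of $\rho_0$ has Euler number $\pm(g-1)$. For even $g$ this representation lies in the component with $w_2\ne0$.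

*Proof of Proposition C.*

**Step 1: the universal cover of $\mathrm{Flag}$.** *For: recording the homotopy class of $\xi$.* Let $B_0$ be the identity component of $B$. It is contractible, so it lifts to $\tilde G$. Let $\tilde B\subset\tilde G$ be the preimage of $B$. The universal cover of $\mathrm{Flag}$ is $\tilde G/B_0$, with deck group $\tilde B/B_0$ acting on the right. This is the preimage in $\tilde G$ of the group of diagonal sign matrices of determinant $1$; the preimages of the three half-turns are the quaternion units up to sign, so $\tilde B/B_0\cong Q_8$. The central element $-1\in\tilde G$ acts on $\tilde G/B_0$ as $-1\in Q_8$.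

Let $\tilde\partial=\mathbb R\to\partial$ be the universal cover with deck group $\langle z\rangle$. Lift $\xi$ to $\tilde\xi\colon\tilde\partial\to\tilde G/B_0$; then $\tilde\xi(zt)=\tilde\xi(t)q$ with $q\in Q_8$ constant. The homomorphism $Q_8\to\pi_1(\mathbb{RP}^2)=\mathbb Z/2$ induced by $\mathrm{Flag}\to\mathbb{RP}^2$ kills $-1$, which is a square. Since $C$ is homotopically nontrivial, $q\neq\pm1$. So $q$ has order $4$, $q^2=-1$, and its centralizer in $Q_8$ is $\langle q\rangle$.

**Step 2: a homomorphism to $\langle q\rangle$.** *For: comparing lifts to $\tilde G$ with lifts to $\tilde\partial$.* Consider the group of pairs $(\tilde g,\delta)$ for which there is $\gamma\in\Gamma$ such that $\tilde g\in\tilde G$ lifts $\rho(\gamma)$ and $\delta$ lifts the action of $\gamma$ to $\tilde\partial$. Since $\rho(\gamma)\xi=\xi\gamma$, the maps $t\mapsto\tilde g\,\tilde\xi(t)$ and $t\mapsto\tilde\xi(\delta t)$ lift the same map, so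
$$\tilde g\,\tilde\xi(t)=\tilde\xi(\delta t)\,r$$
with $r\in Q_8$ constant. From $\tilde g_1\tilde g_2\tilde\xi(t)=\tilde g_1\tilde\xi(\delta_2t)r_2=\tilde\xi(\delta_1\delta_2t)r_1r_2$ we see that $(\tilde g,\delta)\mapsto r$ is a homomorphism. It sends $(1,z)\mapsto q^{-1}$ and $(-1,1)\mapsto-1$. The element $(1,z)$ is central, because $\delta$ lifts an orientation-preserving homeomorphism. So the image lies in the centralizer $\langle q\rangle$, which is abelian.

**Step 3: the relation.** Choose pairs $(\tilde a_i,\alpha_i),(\tilde b_i,\beta_i)$ over $a_i,b_i$. By Section 10, Step 3, $\prod[\alpha_i,\beta_i]=z^{\pm(2g-2)}$. So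
$$\prod[(\tilde a_i,\alpha_i),(\tilde b_i,\beta_i)]=\bigl((-1)^{w_2(\rho)},\,z^{\pm(2g-2)}\bigr)$$
maps to $1$ in the abelian group $\langle q\rangle$. Hence $(-1)^{w_2(\rho)}=q^{\pm(2g-2)}=(-1)^{g-1}$. $\square$

## 13. The Hitchin case: three copies of $\mathbb P(T\Sigma_g)$

*Proof of Theorem B.* Let $\rho$ be Anosov and Hitchin.

**Step 1: $C$ bounds the convex set of Choi–Goldman.** *For: describing $\xi$ by convex geometry.* Let $V$ be the properly convex open set on which $\rho$ acts properly discontinuously and freely with closed quotient. Let $1\ne\gamma\in\Gamma$ have attracting and repelling fixed points $\gamma^+,\gamma^-\in\partial$, and choose $p\in V\setminus\xi^2(\gamma^-)$. Lemma 1 applied to the powers of $\gamma$ gives $\rho(\gamma)^np\to\xi^1(\gamma^+)$ along a subsequence. By proper discontinuity the limit is not in $V$; it lies in $\bar V\setminus V=\partial V$. The points $\gamma^+$ are dense in $\partial$, so $C\subset\partial V$, and since both are circles, $C=\partial V$. As $\bar V$ lies in an affine chart, $C$ is null-homotopic.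

Lemma 2 gives a properly convex open set $V'$ with $\partial V'=C$ that no $\xi^2(x)$ meets. Both $V$ and $V'$ are components of $\mathbb{RP}^2\setminus C$. The components are $V$ and $\mathbb{RP}^2\setminus\bar V$, and the latter contains a projective line, while $V'$ does not. So $V'=V$. Hence no $\xi^2(x)$ meets $V$, and by (T)
$$\xi^2(x)\cap\bar V=\{\xi^1(x)\}.$$

**Step 2: supporting lines.** *For: knowing how a line $l\notin C^*$ meets $\bar V$.* Let $V^*$ be the set of lines disjoint from $\bar V$, a properly convex open subset of $\mathbb{RP}^{2*}$. Its boundary is a circle, the set of supporting lines of $V$ (lines that meet $\bar V$ but not $V$). It contains the circle $C^*$, so $C^*=\partial V^*$. Thus the supporting lines are exactly the lines $T_z:=\xi^2(x)$, $z=\xi^1(x)\in C$, and $T_z\cap\bar V=\{z\}$; $T_z$ depends continuously on $z$. Consequently $V$ is strictly convex (a segment in $\partial V$ would lie in a supporting line), and every $l\notin C^*$ either crosses $V$ or misses $\bar V$. So $\Omega$ is the disjoint union of the open invariant sets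

* I: $p\in V$;
* II: $p\notin\bar V$ and $l$ crosses $V$;
* III: $l\cap\bar V=\emptyset$.

**Step 3: the sets I and III.** Lines through $p\in V$ correspond to directions at $p$, so I $=\mathbb P(TV)$, which is connected. The surface $V/\rho(\Gamma)$ is closed and orientable with group $\Gamma$ (as in Lemma 2), so it is $\cong\Sigma_g$, and the quotient of I is $\mathbb P(T(V/\rho(\Gamma)))\cong\mathbb P(T\Sigma_g)$.

III is the same construction for $V^*$: the points $p\in l$ are the lines of $\mathbb{RP}^{2*}$ through $l\in V^*$. The action on $V^*$ is properly discontinuous: if $l_n\to l$ in $V^*$ and $\rho(\gamma_n)l_n\to l'\in V^*$ with distinct $\gamma_n$, then for the subsequence of Lemma 1, $\xi^1(a^-)\in C$ is not on $l$, so $l'=\xi^2(a^+)\in C^*=\partial V^*$, a contradiction. It is free because $\Gamma$ is torsion-free. As $V^*$ is contractible and $H_2(\Gamma;\mathbb Z)=\mathbb Z$, the quotient surface is closed and orientable with group $\Gamma$. So III is connected and its quotient is again $\cong\mathbb P(T\Sigma_g)$.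

**Step 4: an equivariant map II $\to$ I.** *For: reducing II to I.* Let $(p,l)\in$ II and $l\cap C=\{x,y\}$, and let $C_\pm$ be the two arcs of $C\setminus\{x,y\}$. There is an affine chart containing $\bar V$ and $p$: the lines of the open set $V^*$ that pass through $p$ form a nowhere dense subset, so choose one not through $p$ as line at infinity. In this chart exactly two supporting lines pass through $p$. The line $l$ passes through $p$ and the interior of $\bar V$, so it lies strictly inside the sector that they bound. So they touch $C$ at points $z\in C_+$, $w\in C_-$ on opposite sides of $l$. Put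
$$q=l\cap[z,w],$$
where $[z,w]$ is the segment in $\bar V$. By strict convexity the open segment lies in $V$, so $q\in V$. The map $(p,l)\mapsto(q,l)$ is equivariant. (When $C$ is a conic, $[z,w]$ lies on the polar line of $p$.)

**Step 5: continuity.** Let $(p_n,l_n)\to(p,l)$ in II. The two points of $l_n\cap C$ tend to $x,y$; label the arcs accordingly. Let $z_\infty$ be a limit point of $z_n\in C_+(l_n)$. Then $z_\infty\in\overline{C_+(l)}$, and $p\in T_{z_\infty}$ by continuity of $z\mapsto T_z$. Since $T_x\ne l$ we have $T_x\cap l=\{x\}$, and $p\ne x$ because $p\notin C$; so $z_\infty\neq x$. Likewise $z_\infty\ne y$. So $z_\infty\in C_+(l)$ with $p\in T_{z_\infty}$, and hence $z_\infty=z$. The same argument applies to $w$. So $z_n\to z$, $w_n\to w$, and $q_n\to q$.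

**Step 6: bijectivity.** Fix $l$ crossing $V$ at $x,y\in C$. The map $C_+\to l\setminus\bar V$, $z\mapsto T_z\cap l$, is well defined ($T_z\cap\bar V=\{z\}$ and $z\notin l$), continuous, and a bijection by Step 4. Both sides are open intervals, so it is monotone. As $z\to x$, $T_z\cap l\to T_x\cap l=x$, and similarly for $y$. The same holds for $C_-$. So when $p$ runs through $l\setminus\bar V$ from $x$ to $y$, both $z$ and $w$ move strictly monotonically from $x$ to $y$ on $C_+$ and $C_-$.

Let $z',w'$ belong to a later $p'$. Then $z'$ and $w'$ lie on the open arc of $C\setminus\{z,w\}$ that contains $y$. By strict convexity this arc lies strictly on the $y$-side of the line through $z,w$, and so does $[z',w']$. So $q'$ lies strictly between $q$ and $y$: $q$ moves strictly monotonically. It is continuous by Step 5, and tends to $x$ when $z,w\to x$ and to $y$ when $z,w\to y$. Hence $p\mapsto q$ is a bijection $l\setminus\bar V\to l\cap V$. As I is the set of pairs $(q,l)$ with $l$ crossing $V$ and $q\in l\cap V$, the map II $\to$ I is bijective. A continuous bijection of $3$-manifolds is a homeomorphism,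 by invariance of domain. So II is connected and its quotient is $\mathbb P(T\Sigma_g)$.

**Step 7: comparison with $N$.** So $\Omega$ has exactly three components, all invariant, each with quotient $\mathbb P(T\Sigma_g)$, where $|e|=4g-4$ by Section 2. Since $4g-4\ne g-1$ and $|e|$ is read off from the torsion of $H_1\cong\mathbb Z^{2g}\oplus\mathbb Z/|e|$, $\mathbb P(T\Sigma_g)\not\cong N$. For $\rho$ not Hitchin, Theorem A says that $\Omega$ is connected with quotient $N$. This gives the "if and only if". $\blacksquare$
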